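# Hilbert schemes of $\mathrm{qgr}$ and a shear of $E\times E$: infinitely many components with one Hilbert function

## 1. A shear of $E\times E$ and the curves $\Gamma_m$

Let $k$ be any field and let $(E,o)$ be an elliptic curve over $k$. One always exists: $y^2+y=x^3$ has discriminant $-27$ and works if $\mathrm{char}\,k\neq 3$, and $y^2=x^3-x$ has discriminant $64$ and works in characteristic $3$. On the abelian surface $E^2$ consider the shear
$$\sigma(x,y)=(x+y,y),\qquad \sigma^i(x,y)=(x+iy,y).$$
Put $p_i(x,y)=x+iy$ for $i\in\mathbb Z$, and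
$$\theta_i=p_i^*\mathcal O_E(o),\qquad \gamma=\mathrm{pr}_2^*\mathcal O_E(o),\qquad M=\theta_0\otimes\gamma .$$
The bundle $M=\mathcal O_E(o)\boxtimes\mathcal O_E(o)$ is ample. Since $\mathrm{pr}_1\sigma^i=p_i$ and $\mathrm{pr}_2\sigma^i=\mathrm{pr}_2$, we have $(\sigma^i)^*M=\theta_i\otimes\gamma$. The twisted powers $M_n=M\otimes\sigma^*M\otimes\cdots\otimes(\sigma^{n-1})^*M$ are therefore, written additively,
$$M_n=\sum_{i=0}^{n-1}(\theta_i+\gamma).$$

**Intersection numbers.** We have $\theta_i^2=\gamma^2=0$, since these classes are pulled back from a curve. For $i\ne j$ the number $\theta_i\theta_j$ is the degree of $(p_i,p_j)\colon E^2\to E^2$. The kernel of this map is given by $x+iy=0=x+jy$, that is, $(j-i)y=0$ and $x=-iy$. So it is isomorphic to the group scheme $E[j-i]$, of order $(i-j)^2$. The map $(p_i,\mathrm{pr}_2)$ is an automorphism, so $\theta_i\gamma=1$. Thus $\theta_i\theta_j=(i-j)^2$ for all $i,j$, and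
$$M_n^2=\sum_{0\le i,j<n}\big((i-j)^2+2\big)=\frac{n^2(n^2+11)}6,\qquad M_nM=\sum_{i<n}(i^2+2),\qquad M^2=2.\tag{1.1}$$
For the closed form: $\sum_{i,j<n}(i-j)^2=2n\sum i^2-2(\sum i)^2=\frac{n^2(n-1)(2n-1)}3-\frac{n^2(n-1)^2}2=\frac{n^2(n^2-1)}6$, and we add $2n^2$.

**The curves.** Let $\Gamma_m=p_m^{-1}(o)=\{(-my,y)\}\subset E^2$. It is isomorphic to $E$ and is a divisor with $\mathcal O(\Gamma_m)=\theta_m$. As it has genus $1$,
$$\chi(M_n|_{\Gamma_m})=M_n\theta_m=\sum_{i<n}\big((i-m)^2+1\big)=\frac{n^3}3-\Big(m+\frac12\Big)n^2+\Big(m^2+m+\frac76\Big)n.\tag{1.2}$$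
Here is a way to see the formula. By the projection formula $(\sigma^i)^*M\cdot\Gamma_m=M\cdot\sigma^i(\Gamma_m)$. Moreover $\sigma^i(\Gamma_m)=\Gamma_{m-i}$, and $M\cdot\Gamma_j=j^2+1$. The shear first straightens $\Gamma_m$ for $m$ steps and then tilts it the other way. The sum of the shifted parabola $(i-m)^2+1$ has leading term $n^3/3$ for every $m$, and $m$ enters only in the lower coefficients.

**What this is for.** The Hilbert function of a quotient of an ordinary projective coordinate ring is eventually a polynomial whose degree is the dimension of the support: curves contribute to $n$ and $1$, surfaces to $n^2$, $n$ and $1$. In the twisted setting of (1.2), a curve contributes to $n^3$, $n^2$ and $n$. As $m$ grows, the curve $\Gamma_m$ lowers the $n^2$-coefficient by $m$, and a surface of degree $2m$ raises it by exactly $m$. A curve and a surface of unboundedly large degree can then hide inside one fixed Hilbert function. We shall use this to disprove a conjecture of Artin and Zhang (Conjecture E5.2, stated below; the problem is taken from Dennis S. Keeler, "The rings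 of noncommutative projective geometry", arXiv:math/0205005 (2002)), which says that quotients with a fixed Hilbert function are parameterized by a single projective scheme.

## 2. Quotients up to finite dimension, and their Hilbert functor

**Rings and modules.** A *connected graded ring* is a finitely generated graded $k$-algebra $R=\bigoplus_{i\ge0}R_i$ with $R_0=k$ and all $R_i$ finite-dimensional. For a commutative $k$-algebra $A$ put $R_A=R\otimes_kA$. We write $\mathrm{gr}\,R_A$ for the category of finitely generated graded right $R_A$-modules, and $\mathrm{qgr}\,R_A$ for its quotient by the modules that are right bounded, that is, zero in all large degrees. For $A=k$ these are the finite-dimensional modules. The quotient functor is $\pi$.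

Example: for $R=k[x,y]$ the modules $R/(x)$ and $R/(x^2,xy)$ have dimensions $1,1,1,\dots$ and $1,2,1,1,\dots$. The kernel of $R/(x^2,xy)\to R/(x)$ is $kx$, so both give the same quotient of $\pi R$. The dimensions in small degrees are not an invariant of the object of $\mathrm{qgr}$.

**Finiteness conditions.** $R$ is *strongly right noetherian* if $R\otimes_kA$ is right noetherian for every commutative noetherian $k$-algebra $A$. It is *strongly noetherian* if it has this property on both sides. For example, a finitely generated commutative algebra is strongly noetherian by Hilbert's basis theorem. A noetherian graded $A$-algebra $S=\bigoplus_{i\ge0} S_i$ with $S_0=A$ satisfies $\chi$ if for every finitely generated graded right $S$-module $U$ and every $j\ge0$ the module $\underline{\mathrm{Ext}}^j_S(S/S_{\ge1},U)$ is finitely generated over $A$. Finally, $R$ satisfies *strong $\chi$* if $R_A$ satisfies $\chi$ for every commutative noetherian $k$-algebra $A$.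

Example: $R=k[x]$. Here $S=A[x]$, and $S/S_{\ge1}$ has the resolution $0\to S(-1)\xrightarrow{x}S\to A\to 0$. So the Ext modules are the kernel and (up to shift) the cokernel of $x$ on $U$. Both are finitely generated $A[x]$-modules killed by $x$, hence finite over $A$, and $k[x]$ satisfies strong $\chi$.

**Three facts about $\mathrm{qgr}$.** Let $S=R_A$ be right noetherian. For $U\in\mathrm{gr}\,S$, a submodule $U'$ has right bounded $U/U'$ iff $U'\supseteq U_{\ge d}$ for some $d$. Suppose $N'\subseteq N$ is right bounded. Then a map $U_{\ge d}\to N/N'$, restricted to $U_{\ge d'}$ with $d'$ large, has image in $(N/N')_{\ge d'}=N_{\ge d'}$. Hence $\mathrm{Hom}(\pi U,\pi N)=\varinjlim_d\mathrm{Hom}(U_{\ge d},N_{\ge d})$. Consequently: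

* **(q1)** If $\pi U\cong\pi N$, then $U_{\ge d}\cong N_{\ge d}$ for some $d$. Represent the two inverse isomorphisms by maps in degrees $\ge d$; their composites become identities after increasing $d$.
* **(q2)** Every quotient of $\pi U$ is $\pi(U/Q)$ for some graded $Q\subseteq U$. Represent $\pi U\to\pi N$ by $f\colon U_{\ge d}\to N$. Then $\mathrm{coker}\,f$ is right bounded, so $Q=\ker f$ gives $\pi(U/Q)=\pi(U_{\ge d}/Q)=\pi(\mathrm{im} f)=\pi N$.
* **(q3)** $\pi(U/Q)=\pi(U/Q')$ as quotients of $\pi U$ iff $Q_n=Q'_n$ for $n\gg0$. Indeed $\pi Q=\pi Q'$ inside $\pi U$ means that $Q/(Q\cap Q')$ and $Q'/(Q\cap Q')$ are right bounded.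

**The Hilbert functor.** For a field $K\supseteq k$ and $\mathcal N=\pi N$ in $\mathrm{qgr}\,R_K$, the *Hilbert function* of $\mathcal N$ is $n\mapsto\dim_KN_n$ up to agreement for $n\gg0$; by (q1) it does not depend on $N$. Fix $R$, a finitely generated graded right module $P$ and $h\colon\mathbb Z\to\mathbb Z_{\ge0}$. For a commutative noetherian $k$-algebra $A$, $\mathcal H_h(A)$ is the set of quotients $\pi(P\otimes_kA)\to\mathcal N$ in $\mathrm{qgr}\,R_A$ such that first, $\mathcal N$ is $A$-flat, i.e. $\mathcal N=\pi N$ with $N_n$ flat over $A$ for $n\gg0$, and second, for every field $K$ and every homomorphism $A\to K$, $\mathcal N\otimes_AK$ has Hilbert function $h$. It is a functor of $A$ by base change.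

Example by hand: $R=P=k[x,y]$, $h(n)=d$ constant, $A=k$. Let $Q$ be a homogeneous ideal with $\dim(R/Q)_n=d$ for $n\gg0$. Then $Q\ne0$. Write $Q=gQ'$, where $g$ is the greatest common divisor of the elements of $Q$. The elements of $Q'$ have no common zero on $\mathbb P^1$ over $\bar k$, so $Q'$ contains all forms of large degree, and $Q$ agrees with $gR$ there. So $d=\deg g$, and the quotients correspond to binary forms of degree $d$ up to scalar, that is, to points of $\mathbb P^d(k)$.

**Known result** (Artin–Zhang, Abstract Hilbert schemes, Theorem E5.1). If $R$ is connected graded, strongly noetherian and satisfies strong $\chi$, and $P\in\mathrm{gr}\,R$, then $\mathcal H_h$ is represented by an algebraic space which is a countable union of commutative projective $k$-schemes.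

**Conjecture** (Artin–Zhang, Conjecture E5.2). For every such $R$, $P$ and $h$, the object representing $\mathcal H_h$ is a commutative projective $k$-scheme.

## 3. Twisted homogeneous coordinate rings and the statements

Let $X$ be a projective $k$-scheme with $H^0(X,\mathcal O_X)=k$, let $\sigma\in\mathrm{Aut}_k(X)$, and let $L$ be invertible on $X$. Put $L_0=\mathcal O_X$ and
$$L_n=L\otimes\sigma^*L\otimes\cdots\otimes(\sigma^{n-1})^*L,\qquad B(X,L,\sigma)=\bigoplus_{n\ge0}H^0(X,L_n),\qquad a\cdot b=a\otimes(\sigma^m)^*b\quad(a\in B_m,\ b\in B_n).$$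
Throughout we use $L_m\otimes(\sigma^m)^*L_n=L_{m+n}$. For a commutative noetherian $k$-algebra $A$ we write $X_A$, and again $L,\sigma$, for the base changes.

Example: $X=\mathbb P^1$, $L=\mathcal O(1)$ with sections $u,v$, and $\sigma^*u=u$, $\sigma^*v=qv$ with $q\in k^\times$. Then $u\cdot v=u\otimes\sigma^*v=q\,uv$ and $v\cdot u=uv$, so $u\cdot v=q\,v\cdot u$. Up to nonzero scalars, products of $u$'s and $v$'s are the monomials in $H^0(\mathcal O(n))$, so $u,v$ generate. Since $k\langle u,v\rangle/(uv-qvu)$ has dimension at most $n+1$ in degree $n$, $B$ is this quantum plane. It is a domain, so $R/(\alpha u+\beta v)R$ has dimension $(n+1)-n=1$ in each degree whenever $(\alpha,\beta)\ne0$. These are quotients with Hilbert function $1$.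

**Definition.** $(X,L,\sigma)$ is *good* if for both $\sigma$ and $\sigma^{-1}$ (with $L_n$ formed from the respective automorphism) the following holds.

**(V)** For every commutative noetherian $k$-algebra $A$ and every coherent $F$ on $X_A$ there is $n_0$ such that for all $n\ge n_0$: $H^q(X_A,F\otimes L_n)=0$ for $q>0$, and $F\otimes L_n$ is globally generated.

Example: $X=\mathbb P^r$ with $r\ge1$, $L=\mathcal O(1)$, any $\sigma$. Then $L_n\cong\mathcal O(n)$ and (V) is Serre's theorem.

**Proposition A.** If $(X,L,\sigma)$ is good, then $R=B(X,L,\sigma)$ is connected graded, strongly noetherian and satisfies strong $\chi$.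

**Theorem 1.** For every field $k$ there is a connected graded domain $R$, strongly noetherian and satisfying strong $\chi$, such that for $P=R$ and
$$h(n)=\frac{n(n-1)(2n-1)}6+8n+16\quad(n\ge0),\qquad h(n)=0\quad(n<0),$$
$\mathcal H_h$ is not represented by a projective (or even finite type) $k$-scheme. In particular Conjecture E5.2 is false.

**Theorem 2.** Let $(X,L,\sigma)$ be good, $R=B(X,L,\sigma)$, $P\in\mathrm{gr}\,R$, $h$ arbitrary, $H$ a very ample line bundle on $X$. There is a coherent sheaf $\mathcal P$ on $X$, constructed from $P$, such that $\mathcal H_h$ is represented by $\bigsqcup_pQ_p$. Here $p$ runs over the polynomials, and $Q_p$ is a union of connected components of the projective scheme $\mathrm{Quot}^p_{\mathcal P/X}$ (Hilbert polynomial $p$ with respect to $H$). So $\mathcal H_h$ is projective iff only finitely many $Q_p$ are non-empty. In Theorem 1 infinitely many are non-empty.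

**Theorem 3.** In Theorem 2, $\mathcal H_h$ is a projective scheme for every $h$ if (i) $\dim\mathrm{Supp}\,\mathcal P\le2$ (in particular for all $P$ if $\dim X\le2$), or (ii) some $\sigma^r$, $r\ge1$, acts trivially on $N^1(X_{\bar k})$. In (i), $2$ cannot be replaced by $3$: there is a good $(X',L',\sigma')$ with $X'$ connected, reduced, $\dim X'=3$, for which $\mathcal H_h$ with $P=R'=B(X',L',\sigma')$ and $h$ as in Theorem 1 is not represented by a finite type scheme.

The plan: Section 4 proves Proposition A. Section 5 shows that the rings we want come from good triples. Section 6 translates the problem to coherent sheaves (Theorem 2). Section 7 carries out the natural attempt to prove the conjecture, which yields the positive half of Theorem 3, and locates where it stops. Sections 8 and 9 go through the opening.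

## 4. Sections in large degree: proof of Proposition A

Let $(X,L,\sigma)$ be good. Fix $A$ and put $Y=X_A$, $S=\bigoplus_nH^0(Y,L_n)$. By flat base change $S=R\otimes_kA$ and $S_0=A$. For $F$ coherent on $Y$ and $d\ge0$ let
$$\Gamma_{\ge d}(F)=\bigoplus_{n\ge d}H^0(Y,F\otimes L_n),\qquad f\cdot b=f\otimes(\sigma^m)^*b\quad(f\text{ of degree }m).$$
This is a graded right $S$-module, each graded piece is finite over $A$, and sheaf maps induce $S$-linear maps.

**Step 4.1 (generating sections generate in large degrees).** *If $f_1,\dots,f_r\in H^0(F\otimes L_m)$ generate the sheaf $F\otimes L_m$, then $\sum f_iS_l=H^0(F\otimes L_{m+l})$ for $l\gg0$.* Let $0\to K\to\mathcal O^r\to F\otimes L_m\to0$ be given by the $f_i$, and tensor with the invertible sheaf $(\sigma^m)^*L_l$. Since $H^0((\sigma^m)^*L_l)=(\sigma^m)^*S_l$, the image on global sections is $\sum f_i\otimes(\sigma^m)^*S_l=\sum f_iS_l$. The cokernel embeds in $H^1(K\otimes(\sigma^m)^*L_l)$. Pulling back along $\sigma^{-m}$, this is isomorphic to $H^1((\sigma^{-m})^*K\otimes L_l)$, which is $0$ for $l\gg0$ by (V).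

**Step 4.2 (submodules are subsheaves).** *Every graded submodule $N\subseteq\Gamma_{\ge d}(F)$ is finitely generated, and $N_n=H^0(F'\otimes L_n)$ for $n\gg0$, for a unique coherent $F'\subseteq F$.*

Let $F_n\subseteq F$ be such that $F_n\otimes L_n$ is the image of $N_n\otimes_A\mathcal O\to F\otimes L_n$. Let $l_0$ be such that $L_l$ is globally generated for $l\ge l_0$. For such $l$ the sections $(\sigma^n)^*S_l$ generate $(\sigma^n)^*L_l$, so $N_nS_l$ generates $F_n\otimes L_n\otimes(\sigma^n)^*L_l=F_n\otimes L_{n+l}$. As $N_nS_l\subseteq N_{n+l}$, we get $F_n\subseteq F_{n+l}$. Since $F$ is coherent, $F'=\sum F_n=F_{n_1}+\dots+F_{n_r}$ for finitely many indices, and $F_n=F'$ for $n\ge n':=\max(n_i)+l_0$. So $N_n\subseteq H^0(F'\otimes L_n)$ for $n\ge n'$. Finitely many $A$-generators of $N_{n'}$ generate $F'\otimes L_{n'}$, so Step 4.1, applied to $F'$, gives $N_{n'+l}\supseteq H^0(F'\otimes L_{n'+l})$ for $l\gg0$. Hence $N_n=H^0(F'\otimes L_n)$ for all $n\ge n''$, for some $n''$. Uniqueness: $F'\otimes L_n$ is globally generated for $n\gg0$, so $F'$ is recovered from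 $N_n$.

For finite generation choose $m\ge n''$ with $F'\otimes L_m$ globally generated. By Step 4.1 there is $l_1$ with $N_mS_l=N_{m+l}$ for $l\ge l_1$. So $N$ is generated by its pieces in degrees $d,\dots,m+l_1$, each of which is finite over $A$.

**Step 4.3 (noetherian on both sides).** With $F=\mathcal O$ and $d=0$, Step 4.2 says that every graded right ideal of $S$ is finitely generated. To pass to all right ideals, for a right ideal $I$ let $\mathrm{in}(I)_n$ be the set of degree $n$ components of elements of $I\cap\bigoplus_{i\le n}S_i$. Then $\mathrm{in}(I)$ is a graded right ideal. If $I\subseteq J$ and $\mathrm{in}(I)=\mathrm{in}(J)$, then $I=J$: given an element of $J$ of degree at most $n$, subtract an element of $I$ of degree at most $n$ with the same degree $n$ component, and use induction on $n$. So ascending chains of right ideals stabilize, because the chains of their $\mathrm{in}$'s do.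

For the left side, set $\varphi(b)=(\sigma^{-(n-1)})^*b$ for $b\in B_n$. Pulling $L_n=\bigotimes_{i<n}(\sigma^i)^*L$ back along $\sigma^{-(n-1)}$ gives $\bigotimes_{i<n}(\sigma^{-(n-1-i)})^*L$, the $n$-th twisted power for $\sigma^{-1}$. For $a\in B_m$, $b\in B_n$,
$$\varphi(a\otimes(\sigma^m)^*b)=(\sigma^{-(n-1)})^*b\otimes(\sigma^{-n})^*(\sigma^{-(m-1)})^*a=\varphi(b)\cdot\varphi(a),$$
so $B(X,L,\sigma)^{op}\cong B(X,L,\sigma^{-1})$, and likewise over $A$. Since (V) holds for $\sigma^{-1}$, $S$ is left noetherian. So $R$ is strongly noetherian.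

Finally, homogeneous generators $g_i$ of the right ideal $R_{\ge1}$ generate the algebra: an element of positive degree is $\sum g_ir_i$ with $r_i$ of smaller degree, and we use induction. So $R$ is finitely generated. Also $R_0=k$ and $\dim R_i<\infty$, so $R$ is connected graded.

**Step 4.4 (free modules and their maps are sheaves and sheaf maps).** For $n\ge a\ge0$ we have $L_a\otimes(\sigma^a)^*L_{n-a}=L_n$. So $s\mapsto(\sigma^a)^*s$ is a bijection $S(-a)_n=S_{n-a}\to H^0(L_a^{-1}\otimes L_n)$. It is right linear, since for $s\in S_{n-a}$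
$$(\sigma^a)^*\big(s\otimes(\sigma^{n-a})^*b\big)=(\sigma^a)^*s\otimes(\sigma^n)^*b.$$
Hence $S(-a)\cong\Gamma_{\ge a}(L_a^{-1})$. A graded map $S(-b)\to S(-a)$ is left multiplication by some $s\in S_{b-a}$. It sends $t\in S_{n-b}$ to $s\otimes(\sigma^{b-a})^*t$, which corresponds to $(\sigma^a)^*s\otimes(\sigma^b)^*t$; and $t$ itself corresponds to $(\sigma^b)^*t$. So the map is induced by the sheaf map $L_b^{-1}\to L_a^{-1}$ given by the section $(\sigma^a)^*s$ of $L_a^{-1}\otimes L_b=(\sigma^a)^*L_{b-a}$. For $s\in S_{b-a}$, $t\in S_{c-b}$ the product $st$ has section $(\sigma^a)^*(st)=(\sigma^a)^*s\otimes(\sigma^b)^*t$, so compositions are respected.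

**Step 4.5 (modules are sheaves in large degrees).** *If $U\in\mathrm{gr}\,S$ is generated in degrees $\ge0$, then $U_{\ge d}\cong\Gamma_{\ge d}(F)$ for some coherent $F$ and $d\gg0$; any larger $d$ also works.* As $S$ is noetherian, write $U=\mathrm{coker}(\bigoplus S(-b_j)\to\bigoplus S(-a_i))$ with finite sums and all $a_i,b_j\ge0$. Let $F$ be the cokernel of the corresponding map $\bigoplus L_{b_j}^{-1}\to\bigoplus L_{a_i}^{-1}$. By (V), applied to the kernel and the image of this map, $H^0(-\otimes L_n)$ is exact on the presentation for $n\gg0$. So $U_n\cong H^0(F\otimes L_n)$ for $n\gg0$, compatibly with the action of $S$.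

**Step 4.6 (the condition $\chi$).** *Reduction.* Let $\Phi_\bullet\to A=S/S_{\ge1}$ be a resolution by finite graded free right modules $\Phi_j=\bigoplus_{a\in I_j}S(-a)$, all $a\ge0$. For $U\in\mathrm{gr}\,S$, the module $\underline{\mathrm{Ext}}^j_S(A,U)_e$ is the $j$-th cohomology of a complex $\mathrm{Hom}(\Phi_\bullet,U)_e$ with terms $\bigoplus_{a\in I_j}U_{a+e}$. Each $U_n$ is finite over $A$, and $U$ is bounded below. So every $\underline{\mathrm{Ext}}^j(A,U)_e$ is finite over $A$ and, for fixed $j$, vanishes for $e\ll0$. Thus $\underline{\mathrm{Ext}}^j(A,U)$ is finite over $A$ iff it vanishes for $e\gg0$. If $U$ is right bounded it does vanish for $e\gg0$, since all $a\ge0$. Using the long exact sequence of $0\to U_{\ge d}\to U\to U/U_{\ge d}\to0$ and Step 4.5 for $U_{\ge0}$, it suffices to show: for $U=\Gamma_{\ge d}(F)$ we have $\underline{\mathrm{Ext}}^j(A,U)_e=0$ for all $j$ and $e\gg0$.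

*An exact complex of bundles.* Let $e\ge d$ and $G_j=\bigoplus_{a\in I_j}L_{a+e}^{-1}$, with differentials corresponding by Step 4.4 to those of $\Phi_\bullet(-e)$; so $G_\bullet$ is a complex. Fix $j$. Let $Z_i$ be the kernel of $G_i\to G_{i-1}$ and $B_i$ the image of $G_{i+1}\to G_i$. For $n\gg0$, (V) kills the higher cohomology of $Z_i\otimes L_n$ and $B_i\otimes L_n$ for $i$ near $j$. Hence $H^0((Z_j/B_j)\otimes L_n)$ is the $j$-th homology of $H^0(G_\bullet\otimes L_n)$, which is the degree $n$ part of the homology of $\Phi_\bullet(-e)$. This is $0$ for $n>e$: the homology of $\Phi_\bullet$ is $A$ in degree $0$ at $j=0$, and nothing else. So $(Z_j/B_j)\otimes L_n$ has no sections for $n\gg0$. It is globally generated for $n\gg0$, so it vanishes. Thus $\cdots\to G_1\to G_0\to0$ is exact. Starting from $Z_0=G_0$, the sequences $0\to Z_{i+1}\to G_{i+1}\to Z_i\to0$ show inductively that all $Z_i$ are locally free and that the complex is locally split. Therefore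
$$0\to\mathcal Hom(G_0,F)\to\mathcal Hom(G_1,F)\to\cdots,\qquad\mathcal Hom(G_j,F)=\bigoplus_{a\in I_j}F\otimes L_{a+e},$$
is exact.

*Its global sections are $\mathrm{Hom}(\Phi_\bullet,U)_e$.* The terms are $\bigoplus H^0(F\otimes L_{a+e})=\bigoplus U_{a+e}$, as $a+e\ge d$. A component $S(-b)\to S(-a)$ of $\Phi_\bullet$, left multiplication by $s\in S_{b-a}$, induces $U_{a+e}\to U_{b+e}$, $u\mapsto u\cdot s=u\otimes(\sigma^{a+e})^*s$. The corresponding component $L_{b+e}^{-1}\to L_{a+e}^{-1}$ of $G_\bullet$ is given by the section $(\sigma^{a+e})^*s$, and induces the same map.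

*Vanishing.* By (V) there is $e_0\ge d$ with $H^q(F\otimes L_{a+e})=0$ for all $q>0$, $a\ge0$, $e\ge e_0$. An exact complex $0\to C^0\to C^1\to\cdots$ of sheaves without higher cohomology stays exact on global sections. Indeed, its kernels satisfy $Z^0=0$ and $0\to Z^j\to C^j\to Z^{j+1}\to0$. If $Z^j$ has no higher cohomology, neither does $Z^{j+1}$, because $H^q(Z^{j+1})$ lies between $H^q(C^j)$ and $H^{q+1}(Z^j)$; and $H^0(C^j)\to H^0(Z^{j+1})$ is onto because $H^1(Z^j)=0$. So the Ext's vanish for all $j$ and all $e\ge e_0$. This proves Proposition A. $\square$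

## 5. A test for goodness, and the rings $R$ and $R'$

**Lemma B.** Let $H$ be very ample on $X$. Suppose that for both $\sigma$ and $\sigma^{-1}$ and every $s\ge0$, $H^q(X,L_n\otimes H^{-s})=0$ for $q>0$, $n\gg0$. Then $(X,L,\sigma)$ is good.

**Proof.** By Castelnuovo–Mumford (Mumford, *Lectures on Curves on an Algebraic Surface*, Lecture 14), $L_n\otimes H^{-s}$ is globally generated if $H^q(L_n\otimes H^{-s-q})=0$ for all $q>0$; both properties may be tested over $\bar k$. Only $q\le\dim X$ matter, so $L_n\otimes H^{-s}$ is globally generated for $n\gg0$. Let $F$ be coherent on $X_A$. There is an exact sequence $0\to K\to((H^{-s})_A)^N\to F\to0$ with $s,N\ge0$ and $K$ coherent. Then $F\otimes L_n$ is a quotient of $((L_n\otimes H^{-s})_A)^N$, hence globally generated for $n\gg0$.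

For vanishing, use descending induction on $q$, simultaneously for all $F$. If $X\subseteq\mathbb P^{N'}$, then $X_A$ is covered by $N'+1$ affine opens with affine intersections, so cohomology vanishes in degrees $>N'$. Assume that for every coherent sheaf the cohomology in degree $q+1$ vanishes after twisting by $L_n$, $n\gg0$. Then $H^q(F\otimes L_n)$ lies in an exact sequence between $H^q(X,L_n\otimes H^{-s})\otimes_kA^N=0$ and $H^{q+1}(K\otimes L_n)=0$. $\square$

**Step 5.1 (vanishing on $E^2$).** *For each $s\ge0$ and $n\gg0$, $M_n\otimes M^{-3s}$ is ample and has no higher cohomology. For $s=0$ this holds for all $n\ge1$.* This is the hypothesis of Lemma B on the surface. We may work over $\bar k$, since ampleness and vanishing descend. Put $D=M_n-3sM$. By (1.1),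
$$D^2=M_n^2-6s\,M_nM+18s^2,\qquad DM=M_nM-6s,$$
and both are positive for $n\gg0$, since $M_n^2\sim n^4/6$ and $M_nM\sim n^3/3$. Let $C$ be an irreducible curve. Then $C^2\ge0$: some translate of $C$ is different from $C$, it is numerically equivalent to $C$, and two distinct irreducible curves meet non-negatively. Also $CM>0$. Suppose $DC\le0$ and put $t=-DC/DM\ge0$. Then $D(C+tM)=0$ and $(C+tM)^2=C^2+2t\,CM+t^2M^2\ge0$. As $D^2>0$, the Hodge index theorem gives $C+tM\equiv0$, which contradicts $(C+tM)M>0$. So $DC>0$ for all $C$, and $D$ is ample by Nakai–Moishezon. If $s=0$ and $n\ge1$, $M_n$ is a sum of the ample bundles $(\sigma^i)^*M$. Ample line bundles on abelian varieties have no higher cohomology (Mumford, *Abelian Varieties*, §16). For $\sigma^{-1}$ the classes $\theta_{-i}$ replace $\theta_i$, and the numbers $M_n^2$, $M_nM$ are the same, so the statement holds there too.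

**Step 5.2 (the ring $R$).** To have room for surfaces disjoint from the curves $\Gamma_m$, we multiply by $\mathbb P^3$. Let
$$X=E^2\times\mathbb P^3,\qquad L=M\boxtimes\mathcal O(1),\qquad\sigma_X=\sigma\times\mathrm{id},\qquad H=M^3\boxtimes\mathcal O(1).$$
$H$ is very ample, because $\mathcal O_E(3o)$ is, and $L_n=M_n\boxtimes\mathcal O(n)$. By Künneth and Step 5.1, $H^q(L_n\otimes H^{-s})=0$ for $q>0$ and $n\gg0$, also for $\sigma_X^{-1}$. Moreover $H^0(X,\mathcal O_X)=k$. By Lemma B, $(X,L,\sigma_X)$ is good. Let $R=B(X,L,\sigma_X)$. As $X$ is integral, the product of nonzero sections is nonzero, so $R$ is a domain (compare top-degree components). By Proposition A it satisfies all hypotheses of the conjecture.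

**Step 5.3 (the ring $R'$).** To get down to dimension $3$, let $x=(1:0:0:0)$, write $o$ also for the origin of $E^2$, and put
$$X'=(E^2\times\{x\})\cup(\{o\}\times\mathbb P^3)\subset X\quad\text{(reduced)}.$$
It is connected, of dimension $3$, and $\sigma_X$-stable since $\sigma(o)=o$. A global function is constant on each of the two components, with equal values at the common rational point $(o,x)$, so $H^0(X',\mathcal O)=k$. A coherent sheaf on $X'_A$ is a coherent sheaf on $X_A$, with the same twists by $L_n$; so (V) passes to $X'$, and $(X',L|_{X'},\sigma_X|_{X'})$ is good. Let $R'=B(X',L|_{X'},\sigma_X|_{X'})$.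

## 6. Quotients in $\mathrm{qgr}$ are coherent quotients: proof of Theorem 2

Let $(X,L,\sigma)$ be good and $R=B(X,L,\sigma)$.

**Step 6.1 (the sheaf $\mathcal P$).** We replace $P$ by a sheaf. We have $\pi P=\pi P_{\ge0}$, also after base change. Step 4.5 for $P_{\ge0}$ gives a coherent $\mathcal P$ on $X$ and $d$ with $P_{\ge d}\cong\Gamma_{\ge d}(\mathcal P)$, and by flat base change $(P_A)_{\ge d}\cong\Gamma_{\ge d}(\mathcal P_A)$. By (q2), (q3) and Step 4.2 over $A$, subobjects of $\pi(P_A)$ correspond bijectively to coherent subsheaves $F'$ of $\mathcal P_A$ (given $F'$, take $\Gamma_{\ge d}(F')$). So quotients $\mathcal N=\pi N$ correspond to coherent quotients $F=\mathcal P_A/F'$, and by (V) $N_n=H^0(F\otimes L_n)$ for $n\gg0$.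

**Step 6.2 (base change).** We check that the correspondence is functorial. Let $A\to A'$ with $A'$ noetherian. Present $F$ as $E_1\to E_0\to F\to0$, with $E_i$ finite sums of sheaves $(H^{-s})_A$. For $n\gg0$, $H^0(-\otimes L_n)$ is right exact on this presentation and on its base change to $A'$, by (V). Moreover $H^0(E_i\otimes L_n)\otimes_AA'=H^0((E_i)_{A'}\otimes L_n)$, since $E_i$ comes from $X$. So the natural map $N_n\otimes_AA'\to H^0(F_{A'}\otimes L_n)$ is bijective for $n\gg0$. By naturality it is compatible with the maps from $P_{A'}$, so $\mathcal N\otimes_AA'$ corresponds to $F_{A'}$. Likewise, for a finite $A$-module $T$ with presentation $A^q\to A^p\to T\to0$, applying $H^0(-\otimes L_n)$ to $F^q\to F^p\to F\otimes_AT\to0$ gives $N_n\otimes_AT=H^0((F\otimes_AT)\otimes L_n)$ for $n\gg0$.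

**Step 6.3 (flatness).** We show that $\mathcal N$ is $A$-flat iff $F$ is. If $N_n$ is flat for $n\gg0$ and $I\subset A$ is an ideal, then $N_n\otimes I\to N_n$ is injective for $n\gg0$. By Step 6.2 with $T=I$, the kernel of $F\otimes_AI\to F$ has no sections after twisting by $L_n$, $n\gg0$, so it is $0$ by global generation. As this holds for all $I$, $F$ is $A$-flat. Conversely, if $F$ is $A$-flat, then for $n\gg0$ the Čech complex of $F\otimes L_n$ for a finite affine cover is an exact sequence $0\to N_n\to C^0\to\cdots\to C^r\to0$ with all $C^i$ flat. Splitting it from the right, all kernels are flat, and so is $N_n$.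

**Step 6.4 (representability).** By (V), the Hilbert function belonging to $F$ on $X_K$ is $n\mapsto\chi(F\otimes L_n)$, $n\gg0$. So $\mathcal H_h(A)$ is the set of $A$-flat quotients $F$ of $\mathcal P_A$ such that every fibre satisfies $\chi(F_K\otimes L_n)=h(n)$ for $n\gg0$. By Grothendieck (FGA, exp. 221), flat quotients with Hilbert polynomial $p$ with respect to $H$ are represented by a projective scheme $\mathrm{Quot}^p_{\mathcal P/X}$. For each $n$, $\chi(F_t\otimes L_n)$ is locally constant in flat families and invariant under field extension. So on each of the finitely many connected components of $\mathrm{Quot}^p$ it depends on $n$ alone, and the condition "$=h(n)$ for $n\gg0$" holds at all points of the component or at none. Let $Q_p$ be the union of the components where it holds. As the Hilbert polynomial with respect to $H$ is also locally constant, $\bigsqcup_pQ_p$ represents $\mathcal H_h$. Each $Q_p$ is projective, so the union is projective iff it is quasi-compact iff only finitely many $Q_p$ are non-empty. This proves Theorem 2 up to its last sentence, which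 is proved in Section 9. $\square$

For the quantum plane of Section 3 and $P=R$, $h=1$, this says that the quotients are those of $\mathcal O_{\mathbb P^1}$ of length $1$: the functor is represented by $\mathbb P^1$, matching the modules $R/(\alpha u+\beta v)R$.

## 7. Boundedness up to dimension two, and where it stops

With Theorem 2 in hand, the sensible thing to try is to prove the conjecture for good triples. One must show that $h$ allows only finitely many Hilbert polynomials with respect to $H$. We carry this out as far as it goes.

**Riemann–Roch.** Let $\Lambda=N^1(X_{\bar k})=\mathrm{Pic}(X_{\bar k})/{\equiv}$, where $\equiv$ is numerical equivalence. It is a free abelian group of finite rank (theorem of the base; Kleiman, *Toward a numerical theory of ampleness*, Ann. of Math. 84 (1966)). By Fulton, *Intersection Theory*, Thm. 18.3, a coherent $F$ on $X_{\bar k}$ with support $Z$ has a class $\tau(F)=\sum_i\tau_i(F)$, $\tau_i(F)\in \mathrm{CH}_i(Z)_{\mathbb Q}$ (Chow groups), additive on exact sequences of sheaves supported on a fixed closed set, such that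
$$\chi(F\otimes D)=\sum_i\frac1{i!}\int c_1(D)^i\cap\tau_i(F)\tag{7.1}$$
for line bundles $D$, and $\tau(\mathcal O_V)=[V]+(\text{lower dimension})$ for $V$ integral. So $q_F(D)=\chi(F\otimes D)$ is a polynomial function of degree $\le\dim Z$ in $D$. It depends only on the class of $D$ in $\Lambda$: if $D\equiv0$, then $\int c_1(D)\cap\beta=0$ for all $\beta\in\mathrm{CH}_1$, so all mixed terms involving $D$ vanish.

Suppose $Z$ lies in a closed set $W$ with $\dim W\le2$ and two-dimensional components $V_1,\dots,V_r$. Then
$$\tau_2(F)=\sum_i\ell_i(F)[V_i],\tag{7.2}$$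
where $\ell_i(F)$ is the length of $F$ at the generic point of $V_i$. Both sides are additive. By dévissage, the Grothendieck group of sheaves supported on $W$ is generated by the $\mathcal O_V$ with $V\subseteq W$ integral: every sheaf is filtered with factors ideal sheaves $I$ on such $V$, and a nonzero $I$ has $[I]=[\mathcal O_V]-[\mathcal O_V/I]$, with $\mathcal O_V/I$ of smaller support. For $\mathcal O_V$ the formula holds, since a two-dimensional integral $V\subseteq W$ is some $V_i$.

**Reduction.** $L_n$ is ample for $n\gg0$: with $H_0$ very ample on $X$, $L_n\otimes H_0^{-1}$ is globally generated for $n\gg0$ by (V). A non-empty $Q_p$ is of finite type, so it has a $\bar k$-point. Hence, by Theorem 2, it suffices to show for some very ample $H$ that only finitely many Hilbert polynomials with respect to $H$ occur among the quotients $F$ of $\mathcal P_{\bar k}$ with $\chi(F\otimes L_n)=h(n)$ for $n\gg0$.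

**Proof of Theorem 3 (ii).** Here the ordinary argument survives along a subsequence. Replacing $r$ by a multiple, assume also that $L_r$ is ample, and let $H=L_r^N$ be very ample. Then $L_{rt}=\bigotimes_{j<t}(\sigma^{rj})^*L_r\equiv L_r^t$, so $\chi(F\otimes L_r^t)=\chi(F\otimes L_{rt})=h(rt)$ for $t\gg0$. Thus $\chi(F\otimes H^t)=h(rNt)$ for $t\gg0$, and there is at most one Hilbert polynomial. $\square$

**Proof of Theorem 3 (i).** Now $\sigma$ is arbitrary and $\dim\mathrm{Supp}\,\mathcal P\le2$. Fix $m\ge1$ with $L_m$ ample and let $H=L_m^N$ be very ample.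

*A reversible recurrence*, to carry information from $n\gg0$ back to small $n$. Let $\mathcal V$ be the finite-dimensional space of polynomial functions of degree $\le2$ on $\Lambda_{\mathbb Q}$, and let $(Tq)(v)=q(\sigma^*v+[L])$. Then $T\in GL(\mathcal V)$, with inverse $q\mapsto\big(v\mapsto q((\sigma^*)^{-1}(v-[L]))\big)$. Since $L_{n+1}=L\otimes\sigma^*L_n$, iterating $v\mapsto\sigma^*v+[L]$ from $0$ gives the classes of the $L_n$, so $q(L_n)=(T^nq)(0)$ for $n\ge0$. By Cayley–Hamilton, $(q(L_n))_{n\ge0}$ satisfies a linear recurrence with leading coefficient $1$ and constant coefficient $\pm\det T\ne0$. Running it backwards: if $q\in\mathcal V$ and $q(L_n)=0$ for $n\gg0$, then $q(L_n)=0$ for all $n\ge0$.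

*Finitely many cases.* Let $V_1,\dots,V_r$ be the two-dimensional irreducible components of $\mathrm{Supp}\,\mathcal P_{\bar k}$. For a quotient $F$ of $\mathcal P_{\bar k}$ we have $0\le\ell_i(F)\le\ell_i(\mathcal P_{\bar k})$, so the vector $\ell(F)$ takes finitely many values. Let $F,F'$ be two quotients as in the reduction with $\ell(F)=\ell(F')$. By (7.1) and (7.2) the quadratic parts of $q_F$ and $q_{F'}$ agree, so $q_F-q_{F'}=\lambda+\varepsilon$ with $\lambda$ linear and $\varepsilon$ constant. This function vanishes at $L_n$ for $n\gg0$, where both values are $h(n)$, hence at $L_n$ for all $n\ge0$. Taking $n=0$ gives $\varepsilon=0$, and $n=m$ gives $\lambda(L_m)=0$. So $q_F(tL_m)=q_{F'}(tL_m)$ for all $t$, and $F,F'$ have the same Hilbert polynomial with respect to $H$. Therefore only finitely many Hilbert polynomials occur, and $\mathcal H_h$ is projective. $\square$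

**Where it stops.** The proof of (i) uses that the two-dimensional part of $F$ is bounded by that of $\mathcal P$. If $\dim\mathrm{Supp}\,\mathcal P=3$, a surface in the support of $F$ need not be a component of $\mathrm{Supp}\,\mathcal P$, and nothing in the argument bounds its multiplicity. If $L_n\equiv L^n$ one would read the degree of the surfaces from $h$; but on our $X'$ take the disjoint union of $\Gamma_m\times\{x\}$ and a surface of degree $e$ in $\{o\}\times\mathbb P^3$ not containing the point $(o,x)$. By (1.2) the $n^2$-coefficient of $\chi(\,\cdot\otimes L_n)$ is $\frac e2-m-\frac12$. It stays constant when $e=2m+\text{const}$ and $m\to\infty$. The next section completes this to an honest infinite family, by repairing the two lower coefficients as well. The repairs can only add curves and points, so the deficits must have the right sign.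

## 8. The subschemes $Z_m$

Let $m\ge1$, and put
$$a=2m,\qquad b=m^2-5m+7\ge1,$$
the inequality because $b=1$ at $m=2,3$, where the quadratic has its smallest integer values. Let $c\ge0$ be an integer to be fixed below.

**Step 8.1 (a scheme in $\mathbb P^3$ with a free choice of plane, curve and points).** Let $W_m\subset\mathbb P^3$ be defined by
$$I=x_0^a\,(x_0,\;x_1^{b+1},\;x_1^bx_2^c)\subset \Pi=k[x_0,\dots,x_3].$$
It is supported in $\{x_0=0\}$. The chain $I\subseteq x_0^a(x_0,x_1^b)\subset(x_0^a)\subset \Pi$ filters $\Pi/I$ with factors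
$$\Pi/(x_0^a),\qquad\big(k[x_1,x_2,x_3]/(x_1^b)\big)(-a),\qquad\big(k[x_2,x_3]/(x_2^c)\big)(-a-b).$$
For the last one: $(x_0,x_1^b)/(x_0,x_1^{b+1},x_1^bx_2^c)$ is generated by $x_1^b$, whose annihilator is $(x_0,x_1,x_2^c)$. Adding the three Hilbert polynomials,
$$\chi(\mathcal O_{W_m}(n))=\Big[\tfrac a2n^2+\tfrac{a(4-a)}2n+\kappa\Big]+\Big[b(n-a)+\tfrac{b(3-b)}2\Big]+c,\tag{8.1}$$
where $\kappa=\frac{a^3-6a^2+11a}6=1+\binom{a-1}3$. The first bracket is
$$\sum_{j<a}\binom{n-j+2}2=\frac12\sum_{j<a}\big((n-j)^2+3(n-j)+2\big).$$
Its linear coefficient is $\frac12(-a(a-1)+3a)=\frac{a(4-a)}2$, and its constant term is $\frac12\big(\frac{a(a-1)(2a-1)}6-\frac{3a(a-1)}2+2a\big)=\frac a{12}(2a^2-12a+22)=\kappa$. With $a=2m$ it equals $mn^2+(4m-2m^2)n+\frac{4m^3-12m^2+11m}3$.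

**Step 8.2 (the sum).** Let
$$Z_m=(\Gamma_m\times\{x\})\sqcup(\{o\}\times W_m)\subset X'\subset X .$$
The union is disjoint, as $x=(1:0:0:0)\notin\{x_0=0\}$. On the first part $L_n$ restricts to $M_n|_{\Gamma_m}$, on the second to $\mathcal O(n)$. Adding (1.2) and (8.1),
$$\chi(\mathcal O_{Z_m}\otimes L_n)=\frac{n^3}3-\frac{n^2}2+\Big(\frac76+5m-m^2+b\Big)n+\Big[\kappa-2mb-\frac{b(b-3)}2+c\Big].$$
The $n^2$-terms $-mn^2$ and $mn^2$ have cancelled. The choice of $b$ makes the linear coefficient $\frac{49}6$. Put
$$c=16-\kappa+2mb+\frac{b(b-3)}2,$$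
an integer, since $\kappa=1+\binom{a-1}3$ and $b(b-3)$ is even.

**Step 8.3 ($c\ge0$).** We have $\frac{b(b-3)}2\ge-1$ for integers $b$, and
$$2mb-\kappa=\frac{6m^3-30m^2+42m-4m^3+12m^2-11m}3=\frac{2m^3-18m^2+31m}3 .$$
For $m=1,\dots,6$ this takes the values $5,2,-5,-12,-15,-10$. For $m\ge7$ it is positive, since $2m^2-18m+31$ equals $3$ at $m=7$ and increases from there. So $c\ge16-15-1=0$. Therefore, for every $m\ge1$ and all $n\ge0$,
$$\chi(\mathcal O_{Z_m}\otimes L_n)=\frac{n^3}3-\frac{n^2}2+\frac{49}6n+16=h(n).\tag{8.2}$$

The first two members by hand. For $m=1$: $a=2$, $b=3$, $\kappa=1$, $c=21$, and the contributions of curve, plane, plane curve and points are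
$$\Big(\tfrac{n^3}3-\tfrac32n^2+\tfrac{19}6n\Big)+(n^2+2n+1)+(3n-6)+21.$$
For $m=2$: $a=4$, $b=1$, $\kappa=2$, $c=17$, with contributions
$$\Big(\tfrac{n^3}3-\tfrac52n^2+\tfrac{43}6n\Big)+(2n^2+2)+(n-3)+17.$$
Both add up to $\frac{n^3}3-\frac{n^2}2+\frac{49}6n+16$.

**Step 8.4 (the quotients).** Let $J_m=\bigoplus_nH^0(X,\mathcal I_{Z_m}\otimes L_n)$. It is a graded right ideal of $R$, since $r\otimes(\sigma_X^n)^*b$ vanishes on $Z_m$ if $r$ does. By (V) for $\mathcal I_{Z_m}$ and $\mathcal O_{Z_m}$,
$$\dim(R/J_m)_n=h^0(\mathcal O_{Z_m}\otimes L_n)=\chi(\mathcal O_{Z_m}\otimes L_n)=h(n)\qquad(n\gg0).$$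
So $\mathcal N_m=\pi(R/J_m)$ is an element of $\mathcal H_h(k)$ with $P=R$. In the same way $J'_m=\bigoplus_nH^0(X',\mathcal I_{Z_m\subset X'}\otimes L_n)$ gives an element $\pi(R'/J'_m)$ of $\mathcal H_h(k)$ for $R'$ and $P=R'$.

## 9. No finite type scheme carries the family

We prove Theorem 1 directly, without Quot schemes. A finite type representing scheme would force one $n_0$ from which all Hilbert functions agree with $h$; but for fixed $n$ the very skew curve $\Gamma_m$ imposes too many conditions on $H^0(M_n)$.

**Step 9.1 (a uniform $n_0$).** Suppose a finite type $k$-scheme $\mathcal X$ represents $\mathcal H_h$. Cover it by finitely many non-empty affine opens $\mathrm{Spec}\,A_i$, $A_i$ noetherian. The inclusion of $\mathrm{Spec}\,A_i$ corresponds to a quotient of $\pi(R_{A_i})$, of the form $\pi(N_i)$ with $N_i=R_{A_i}/Q_i$ by (q2). By the flatness condition and (q1), $(N_i)_n$ is finite and flat over the noetherian ring $A_i$, hence locally free, for $n\gg0$. Its rank is locally constant. $\mathrm{Spec}\,A_i$ has finitely many connected components, and at a chosen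 point of each the rank is $h(n)$ for $n\gg0$, by the second condition in the definition of $\mathcal H_h$. So there is a single $n_0$ such that $(N_i)_n$ is locally free of constant rank $h(n)$ for all $i$ and all $n\ge n_0$.

**Step 9.2 (comparison with $J_m$).** We transfer this to $R/J_m$. The $k$-point of $\mathcal X$ corresponding to $\mathcal N_m$ lies in some $\mathrm{Spec}\,A_i$. So $\mathcal N_m=\pi(R/Q')$ as quotients of $\pi R$, where $R/Q'=N_i\otimes_{A_i}k$ and $\dim(R/Q')_n=h(n)$ for all $n\ge n_0$. By (q3), $Q'_l=(J_m)_l$ for $l\gg0$. If $r\in Q'_n$, then $rR_l\subseteq Q'_{n+l}=(J_m)_{n+l}$ for $l\gg0$, that is, $r\otimes(\sigma_X^n)^*b$ vanishes on $Z_m$ for all $b\in R_l$. As $L_l$ is globally generated for $l\gg0$, near each point some $(\sigma_X^n)^*b$ is a local generator, so $r|_{Z_m}=0$. Hence $Q'\subseteq J_m$, and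
$$\dim(R/J_m)_n\le h(n)\qquad\text{for all }n\ge n_0\text{ and all }m\ge1.\tag{9.1}$$

**Step 9.3 (a lower bound).** We now contradict (9.1) by fixing $n$ and letting $m$ grow. $(R/J_m)_n$ is the image of $H^0(X,L_n)\to H^0(Z_m,L_n|_{Z_m})$. The restriction
$$H^0(X,L_n)=H^0(M_n)\otimes H^0(\mathcal O(n))\to H^0(E^2\times\{x\},L_n)\cong H^0(E^2,M_n)$$
is surjective, since $x_0^n$ does not vanish at $x$. Restricting further to $\Gamma_m\times\{x\}\subseteq Z_m$, we see that $(R/J_m)_n$ surjects onto the image of $H^0(E^2,M_n)\to H^0(\Gamma_m,M_n|_{\Gamma_m})$, whose kernel is $H^0(E^2,M_n(-\Gamma_m))$. A nonzero element of this kernel would give an effective divisor in the class $M_n-\theta_m$. For $n\ge1$ the bundle $M_n$ is ample, so this forces $M_n(M_n-\theta_m)\ge0$. Hence the kernel is $0$ whenever $M_n\theta_m>M_n^2$. By Step 5.1 with $s=0$ and Riemann–Roch on the abelian surface $E^2$,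
$$h^0(M_n)=\tfrac12M_n^2=\frac{n^2(n^2+11)}{12}\qquad(n\ge1).$$
Fix $n\ge\max(n_0,1)$ with $\frac{n^2(n^2+11)}{12}>h(n)$; this is possible as $h$ is cubic. Since $M_n\theta_m=\sum_{i<n}((i-m)^2+1)\to\infty$ as $m\to\infty$, there is $m$ with $M_n\theta_m>M_n^2$. For this $m$, $\dim(R/J_m)_n\ge\frac{n^2(n^2+11)}{12}>h(n)$, contradicting (9.1). With Step 5.2, this proves Theorem 1, and Conjecture E5.2 is false over every field. $\square$

**The last assertion of Theorem 3.** The same proof applies to $R'$, $P=R'$ and $J'_m$. Steps 9.1 and 9.2 use only that $R'$ comes from a good triple and that $Z_m\subset X'$. In Step 9.3, the image of $R'_n$ in $H^0(\Gamma_m\times\{x\},L_n)$ contains the image of $R_n$, because $R_n\to H^0(\Gamma_m\times\{x\},L_n)$ factors through $R'_n=H^0(X',L_n)$. So the lower bound holds for $\dim(R'/J'_m)_n$ as well. Here $\mathcal P=\mathcal O_{X'}$, whose support has dimension $3$. $\square$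

**The last assertion of Theorem 2.** Take $H=M^3\boxtimes\mathcal O(1)$ and $P=R$. In $\chi(\mathcal O_{Z_m}\otimes H^t)$ the part from $\Gamma_m$ is linear in $t$, and the part from $W_m$ is $\chi(\mathcal O_{W_m}(t))$. So by (8.1) the $t^2$-coefficient is $\frac a2=m$. The $\mathcal O_{Z_m}$ thus have infinitely many different Hilbert polynomials with respect to $H$, and by (8.2) each lies in $\mathcal H_h(k)$. Hence infinitely many $Q_p$ are non-empty, and the representing object is an infinite disjoint union of non-empty projective schemes. This proves Theorem 1 a second time. $\square$
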